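\title{A supersolvable line arrangement with $J^{(3)}\not\subseteq J^{2}$}

\begin{abstract}
For a hyperplane arrangement $\mathcal A$ let $J(\mathcal A)$ be the radical ideal of its singular locus. We show that the containments $J(\mathcal A)^{(2r-1)}\subseteq J(\mathcal A)^r$ can fail for supersolvable arrangements, already for $r=2$ and twelve lines in $\mathbb P^2$. The examples add $s$ lines through a modular point to the nine lines $xyz(x^2-y^2)(y^2-z^2)(z^2-x^2)=0$; within this family the containment $J^{(3)}\subseteq J^2$ holds exactly when $s\le 2$. There are essential supersolvable counterexamples in every $\mathbb C^{n+1}$ with $n\ge 2$, and none for $n=1$. We also prove $J^{(3)}\subseteq J^2$ for line arrangements with a modular point $P$ in which at most two lines not through $P$ meet at any other singular point.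
\end{abstract}

\section{The question and the answer}

Let $R=\mathbb C[x_0,\dots,x_n]$ and let $\mathcal A=\{H_1,\dots,H_d\}$, $d\ge2$, be a central arrangement of distinct hyperplanes $H_i=V(\ell_i)$ in $\mathbb C^{n+1}$, or equivalently an arrangement of hyperplanes in $\mathbb P^n$. Its singular locus is the union of the pairwise intersections $H_i\cap H_j$, with radical ideal
\[
J(\mathcal A)=\bigcap_{1\le i<j\le d}(\ell_i,\ell_j),
\]
equidimensional of codimension two. For a radical ideal $I\subseteq R$ the $r$-th symbolic power is
$I^{(r)}=\bigcap_{\mathfrak p\in\operatorname{Ass}(R/I)}(I^rR_{\mathfrak p}\cap R)$.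
For $I=J(\mathcal A)$ the associated primes are the ideals $\mathfrak p=(\ell_i,\ell_j)$. Localizing $I$ at $\mathfrak p$ gives $\mathfrak pR_{\mathfrak p}$, and $\mathfrak p^r$ is $\mathfrak p$-primary, because in suitable coordinates $\mathfrak p$ is generated by two variables. Hence
\begin{equation}\label{eq:symb}
J(\mathcal A)^{(r)}=\bigcap_{i<j}(\ell_i,\ell_j)^r .
\end{equation}
So $J^{(r)}$ consists of the polynomials that vanish to order at least $r$ along each $H_i\cap H_j$, while $J^r$ consists of the sums of products of $r$ polynomials that vanish there. Always $J^r\subseteq J^{(r)}$. In the other direction one asks which order of vanishing is high enough to force a polynomial into $J^r$.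

\begin{example}\label{ex:triangle}
For the triangle $xyz=0$ in $\mathbb P^2$ we have $J=(xy,yz,zx)$. The cubic $xyz$ lies in $J^{(2)}$ but not in $J^2$, which starts in degree $4$. So order $r$ is not enough. But $J^{(3)}\subseteq J^2$. Indeed, by \eqref{eq:symb}, $J^{(3)}$ is spanned by the monomials $x^iy^jz^k$ in which any two exponents have sum at least $3$. By symmetry let $i\le j\le k$. If $i=0$, then $j,k\ge3$ and $(yz)^2$ divides the monomial. If $i\ge1$, then $j,k\ge2$ and $(xy)(yz)$ divides it.
\end{example}

Let $L(\mathcal A)$ be the intersection lattice: all intersections of hyperplanes of $\mathcal A$, ordered by reverse inclusion and ranked by codimension. Thus $X\vee Y=X\cap Y$, and $X\wedge Y$ is the intersection of all hyperplanes of $\mathcal A$ that contain $X$ and $Y$. An element $X$ is \emph{modular} if $\operatorname{rank}X+\operatorname{rank}Y=\operatorname{rank}(X\vee Y)+\operatorname{rank}(X\wedge Y)$ for all $Y\in L(\mathcal A)$, and $\mathcal A$ is \emph{supersolvable} if $L(\mathcal A)$ has a maximal chain of modular elements. Drabkin and Seceleanu \cite{DS}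 pose the following question.

\begin{quote}
\emph{Are the containments $J(\mathcal A)^{(2r-1)}\subseteq J(\mathcal A)^r$ satisfied for every $r\ge2$ and every supersolvable arrangement $\mathcal A$?}
\end{quote}

In $\mathbb P^2$ there is a reason to guess ``yes''. For lines that are not all concurrent, supersolvability means that there is a singular point $P$ such that every other singular point lies on a line of $\mathcal A$ through $P$ (Lemma~\ref{lem:modular}). So on each line of $\mathcal A$ not through $P$ the singular points are cut out by one fixed form, the product of the lines through $P$. One can then restrict a polynomial $f\in J^{(3)}$ to these lines and divide. Theorem~\ref{thm:positive} carries this out when no three lines off $P$ are concurrent. If three lines off $P$ may be concurrent, the containment can fail.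

For distinct $t_1,\dots,t_s\in\mathbb C\setminus\{0,1,-1\}$ put
\[
E=xy(x^2-y^2),\qquad F=\prod_{i=1}^s(x-t_iy),\qquad G=z(z^2-x^2)(z^2-y^2),
\]
let $\mathcal A_s$ be the arrangement of the $9+s$ lines $EFG=0$ in $\mathbb P^2$, and let $J_s=J(\mathcal A_s)$. Note that $EG$ is, up to sign, $xyz(x^2-y^2)(y^2-z^2)(z^2-x^2)$.

\begin{theorem}\label{thm:main}
The arrangement $\mathcal A_s$ is supersolvable, and $J_s^{(3)}\not\subseteq J_s^2$ for every $s\ge3$ and every choice of the $t_i$.
\end{theorem}

So the answer to the question is \textbf{no}, with counterexamples of every number $\ge 12$ of lines. One of them, defined over $\mathbb Q$, is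
\[
xyz(x^2-y^2)(y^2-z^2)(z^2-x^2)(x-2y)(x-3y)(x-5y)=0 .
\]
An arrangement is \emph{essential} if its hyperplanes have only the origin in common.

\begin{theorem}\label{thm:dim}
If $n=1$, then $J(\mathcal A)^{(2r-1)}\subseteq J(\mathcal A)^r$ for all $r\ge1$. For every $n\ge2$ there is an essential supersolvable arrangement in $\mathbb C^{n+1}$ with $J^{(3)}\not\subseteq J^2$.
\end{theorem}

\begin{theorem}\label{thm:threshold}
$J_s^{(3)}\subseteq J_s^2$ if and only if $s\le2$.
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $\mathcal A$ be a line arrangement in $\mathbb P^2$ with a modular point $P$ (a modular flat of rank $2$) such that every other singular point lies on at most two lines of $\mathcal A$ not through $P$. Then $J(\mathcal A)^{(3)}\subseteq J(\mathcal A)^2$. Here ``two'' cannot be replaced by ``three''.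
\end{theorem}

\paragraph{The idea of the counterexample.}
Let $P=[0:0:1]$, and let $I$ be the ideal of the set $Z$ of twelve points where $E=G=0$. No cubic passes through $Z$, and every quartic through $Z$ also passes through the thirteenth point $P$. Hence every element of $I^2$ of degree $9$ vanishes at $P$. But there is a quartic $q$ with $Gq\in I^{(2)}$ and $(Gq)(P)\ne0$, so $I^{(2)}\not\subseteq I^2$. This is a failure for the exponent $2$, and the lines $F=0$ serve to turn it into one for the exponent $3$. The form $F^2Gq$ has order at least $3$ at the new singular points, where $F=G=0$, but only order $2$ at some points of $Z$. One therefore tries a correction $F^2Gq+FG^2w$, where $w$ has degree $s-1$. For $s\ge1$, whatever $w$ is, membership of this form in $J_s^2$ would force $Gq\in I^2$, which is false. So only membership in $J_s^{(3)}$ is needed. This prescribes the values of $w$ at six points of $Z$ and requires order at least $3$ of the corrected form at $P$.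

If $s\ge3$, the condition at $P$ is automatic, because $F$ already has order $s$ there, and a suitable $w$ can be written down. If $s=1$, then $w$ is a constant, while the prescribed values include a nonzero number and its negative; so already the conditions on $Z$ cannot be met. If $s=2$, then any $w$ with the prescribed values (there may be none) has $w(P)\ne0$, while order $3$ at $P$ requires $w(P)=0$.

\section{The arrangements \texorpdfstring{$\mathcal A_s$}{A\_s}}\label{sec:As}

From here on, except in Section~\ref{sec:dim}, $R=\mathbb C[x,y,z]$, $\mathfrak m=(x,y,z)$ and $P=[0:0:1]$. A form $h$ has \emph{order at least $r$} at $Q\in\mathbb P^2$ if $h\in\mathfrak p_Q^r$, where $\mathfrak p_Q$ is the ideal of $Q$. In terms of a vector in $\mathbb C^3$ representing $Q$, this says that all partial derivatives of $h$ of order less than $r$ vanish at that vector. In particular, by Euler's formula, a form $h$ of positive degree has order at least $2$ if and only if $dh=0$ there. For the radical ideal $I$ of a finite set of points, $I^{(r)}$ is generated by the forms of order at least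 $r$ at each of the points.

\begin{lemma}\label{lem:modular}
Let $\mathcal A$ be a line arrangement in $\mathbb P^2$ whose lines are not all concurrent. A singular point $X$ of $\mathcal A$ is modular if and only if every other singular point lies on a line of $\mathcal A$ through $X$. The arrangement is supersolvable if and only if such a point exists.
\end{lemma}

\begin{proof}
The rank equation holds whenever $X$ and $Y$ are comparable. If $Y$ is a line not through $X$, it reads $2+1=3+0$. If $Y\neq X$ is a singular point, then $\operatorname{rank}(X\vee Y)=3$, so the equation says $\operatorname{rank}(X\wedge Y)=1$, i.e.\ that some line of $\mathcal A$ contains both points. This is the first claim. A line $H$ is always modular: if $H\not\le Y$, then $\operatorname{rank}(H\vee Y)=\operatorname{rank}Y+1$ and $\operatorname{rank}(H\wedge Y)=0$. So a maximal chain $\hat0<H<X<\hat1$ consists of modular elements exactly when $X$ is modular.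
\end{proof}

The lines of $\mathcal A_s$ through $P$ are the $4+s$ lines $EF=0$. The other five are
\[
M_\sigma:\ z=\sigma,\qquad \sigma\in\{0,x,-x,y,-y\},
\]
with product $G$. Restricting a form $h$ to $M_\sigma$ means passing to the binary form $h(x,y,\sigma)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\foreach \c in {-1,0,1} \draw (\c,-2.5)--(\c,2.5);
\foreach \c in {1.5,1.9,2.3} \draw[dashed] (\c,-2.5)--(\c,2.5);
\draw[thick] (-2.5,0)--(2.8,0);
\draw[thick] (-2.5,1)--(2.8,1);
\draw[thick] (-2.5,-1)--(2.8,-1);
\draw[thick] (-2.5,-2.5)--(2.5,2.5);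
\draw[thick] (-2.5,2.5)--(2.5,-2.5);
\foreach \c in {1.5,1.9,2.3} {
  \foreach \e in {-1,0,1} \fill (\c,\e) circle (1.1pt);
  \fill (\c,\c) circle (1.1pt);
  \fill (\c,-\c) circle (1.1pt);}
\fill (0,0) circle (3pt);
\foreach \u in {-1,1} {
  \fill (\u-0.08,0.92) rectangle (\u+0.08,1.08);
  \fill (\u-0.08,-1.08) rectangle (\u+0.08,-0.92);
  \filldraw[fill=white] (\u,0) circle (2.6pt);
  \filldraw[fill=white] (0,\u) circle (2.6pt);}
\node[right] at (2.8,0) {$z=0$};
\node[right] at (2.8,1) {$z=y$};
\node[right] at (2.8,-1) {$z=-y$};
\node[left] at (-2.5,2.5) {$z=-x$};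
\node[left] at (-2.5,-2.5) {$z=x$};
\node[above] at (0,2.5) {$x=0$};
\end{tikzpicture}
\caption{The arrangement $\mathcal A_3$ in the chart $y=1$ with coordinates $(x,z)$. The point $P$ is at infinity in the vertical direction, and the line $y=0$ of the arrangement is the line at infinity. Thick lines: the five lines $M_\sigma$. Thin: the lines $x=0,\pm y$ through $P$. Dashed: the added lines $x=t_iy$. Large dot, squares and open circles: the points of $Z$ where $G$ has order $3$, $2$, $1$. Small dots: the new points $W$. At infinity lie $P$, one more point of $Z$ where $G$ has order $3$ (horizontal direction) and two more where $G$ has order $1$ (directions of $z=\pm x$).}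
\label{fig:arr}
\end{figure}

Two lines $M_\sigma,M_\tau$ meet on the line $\sigma-\tau=0$, and $\sigma-\tau$ is proportional to $x$, $y$ or $x\pm y$, hence to a factor of $E$. So every singular point other than $P$ lies on a line of $\mathcal A_s$ through $P$. By Lemma~\ref{lem:modular}, $P$ is modular and $\mathcal A_s$ is supersolvable.

Since two lines through $P$ meet only in $P$, it follows that the singular points are $P$ and the points where $EF=G=0$ (Figure~\ref{fig:arr}). The points with $E=G=0$ form a set $Z$ of twelve points, which we sort by the order of $G$, that is, by the number of lines $M_\sigma$ through them: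
\[
\begin{array}{ll}
Z_3: & [0:1:0],\ [1:0:0];\\
Z_2: & \text{the four points } x^2=y^2=z^2;\\
Z_1: & [0:1:\eta],\ [1:0:\eta],\ [1:\eta:0]\quad\text{with }\eta=\pm1 .
\end{array}
\]
For the points of $Z_1$ we always use the representatives $(0,1,\eta)$, $(1,0,\eta)$, $(1,\eta,0)$. The points with $F=G=0$ form the set $W$ of the $5s$ distinct points $[t_i:1:\zeta]$, $\zeta\in\{0,\pm t_i,\pm1\}$. They are distinct because $t_i\neq0,\pm1$. For the same reason $F$ vanishes at no point of $Z$. Finally $G(P)=1$.

\section{Twelve points for which \texorpdfstring{$I^{(2)}\not\subseteq I^2$}{I(2) is not in I2}}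

Let $I$ be the radical ideal of $Z$. Then $G\in I$, and $I$ contains the quartics
\[
a=yz(y^2-z^2),\qquad b=zx(z^2-x^2),\qquad c=xy(x^2-y^2)=E ,
\]
since each of the twelve points has a zero coordinate among $y,z$ or satisfies $y^2=z^2$, and likewise for the other two pairs of coordinates.

\begin{lemma}\label{lem:quartics}
There are no nonzero forms of degree at most $3$ in $I$, and $I_4$ has basis $a,b,c$. In particular every quartic through $Z$ vanishes at $P$, and $Z$ imposes independent conditions on quartics.
\end{lemma}

\begin{proof}
Each $M_\sigma$ meets $E=0$ in four distinct points, all in $Z$. So for every form $f\in I$ the binary form $f(x,y,\sigma)$ is divisible by $E$. If $\deg f\le3$, then $f$ vanishes on all five $M_\sigma$. Hence $G\mid f$ and $f=0$.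

If $\deg f=4$, then $f(x,y,\sigma)=\alpha_\sigma E$ with $\alpha_\sigma\in\mathbb C$. The five constants determine $f$, because a quartic that vanishes on all $M_\sigma$ is divisible by the quintic $G$ and so is $0$. They are not independent: at a point of $Z_3$ three of the lines $M_\sigma$ meet, while $f$ has only two first derivatives there. Near $[0:1:0]$, with $y=1$, write $f=\lambda x+\mu z+\cdots$. Here $E=-x+\cdots$, so the lines $z=0$ and $z=\pm x$ give $\alpha_0=-\lambda$ and $\alpha_{\pm x}=-(\lambda\pm\mu)$, whence $\alpha_x+\alpha_{-x}=2\alpha_0$. Near $[1:0:0]$, with $x=1$, write $f=\lambda'y+\mu'z+\cdots$. Here $E=y+\cdots$, so $\alpha_0=\lambda'$ and $\alpha_{\pm y}=\lambda'\pm\mu'$, whence $\alpha_y+\alpha_{-y}=2\alpha_0$. Thus $\dim I_4\le5-2=3$. The forms $a,b,c$ are linearly independent, involving different monomials, so they are a basis, and they vanish at $P$. Finally $\dim R_4-\dim I_4=15-3=12=|Z|$.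
\end{proof}

We next look for a form $u$ of small degree such that $F^2Gu+FG^2w=FG(Fu+Gw)$ can have order at least $3$ on $Z$ for a suitable $w$. At $Z_3$ there is no condition, since $G$ has order $3$. At $Z_2$ the form $u$ must vanish. At $Q\in Z_1$ the form $Fu+Gw$ must have order at least $2$. Restricting to the line $M_\sigma$ through $Q$, where $G=0$ and $F(Q)\neq0$, we see that $u(x,y,\sigma)$ must have a zero of order at least $2$ at $Q$. These conditions leave one form $u$ of degree at most $4$ up to scalars.

\begin{lemma}\label{lem:q}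
Let $q=(x^2-y^2)^2+z^2(x^2+y^2-2z^2)$.
\begin{enumerate}
\item[\textup{(a)}] If $v$ is a form of degree at most $4$ that vanishes on $Z_2$ and whose restriction to the line $M_\sigma$ through $Q$ has a zero of order at least $2$ at $Q$ for every $Q\in Z_1$, then $v=\kappa q$ with $\kappa\in\mathbb C$. Conversely, $q$ has these properties.
\item[\textup{(b)}] At each $Q\in Z_1$ we have $dG\ne0$ and $dq=\lambda_Q\,dG$, where $\lambda_Q=-3\eta$ at $(0,1,\eta)$ and $(1,0,\eta)$, and $\lambda_Q=0$ at $(1,\eta,0)$.
\end{enumerate}
\end{lemma}

\begin{proof}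
(a) The line $z=0$ contains the points $(1,\pm1,0)$ of $Z_1$. The line $z=\pm x$ contains $(1,0,\pm1)\in Z_1$ and two points of $Z_2$, cut out on it by $x^2-y^2=0$. The line $z=\pm y$ contains $(0,1,\pm1)\in Z_1$ and two points of $Z_2$, also cut out by $x^2-y^2=0$. So the hypothesis on $v$ says that
\[
(x^2-y^2)^2\mid v(x,y,0),\qquad y^2(x^2-y^2)\mid v(x,y,\pm x),\qquad x^2(x^2-y^2)\mid v(x,y,\pm y).
\]
If $\deg v<4$, then $v$ vanishes on all $M_\sigma$, so $G\mid v$ and $v=0$. If $\deg v=4$, the quotients are constants $\kappa,\kappa_\pm,\kappa'_\pm$. Comparing the values of the restrictions at $(0,1,0)$, which lies on $z=0$ and $z=\pm x$, gives $\kappa=-\kappa_\pm$. Comparing them at $(1,0,0)$, which lies on $z=0$ and $z=\pm y$, gives $\kappa=\kappa'_\pm$. On the other hand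
\begin{align*}
q(x,y,0)&=(x^2-y^2)^2,\\
q(x,y,\pm x)&=(x^2-y^2)^2-x^2(x^2-y^2)=-y^2(x^2-y^2),\\
q(x,y,\pm y)&=(x^2-y^2)^2+y^2(x^2-y^2)=x^2(x^2-y^2).
\end{align*}
So $q$ has the stated properties, and $v-\kappa q$ vanishes on all $M_\sigma$. It is divisible by $G$ and has degree $4$, so it is $0$.

(b) At $(0,1,\eta)$ the partial derivatives of $q$ are $q_x=0$, $q_y=4+2=6$ and $q_z=-8\eta+2\eta=-6\eta$, so $dq=-6\eta\,(dz-\eta\,dy)$. Write $G=(z-\eta y)\cdot z(z^2-x^2)(z+\eta y)$. The cofactor of $z-\eta y$ has value $\eta\cdot1\cdot2\eta=2$, so $dG=2(dz-\eta\,dy)$ and $dq=-3\eta\,dG$. The point $(1,0,\eta)$ follows because $q$ and $G$ are symmetric in $x,y$. At $(1,\eta,0)$ we have $q\in(x^2-y^2,z)^2$, so $dq=0$, while $dG=(z^2-x^2)(z^2-y^2)\,dz=dz$.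
\end{proof}

\begin{proposition}\label{prop:squares}
$Gq\in I^{(2)}$, but $Gq\notin I^2$.
\end{proposition}

\begin{proof}
$G$ has order at least $2$ on $Z_3\cup Z_2$. On $Z_1$ both $G$ and $q$ vanish, the latter by Lemma~\ref{lem:q}(a). So $Gq\in I^{(2)}$. By Lemma~\ref{lem:quartics}, $I$ starts in degree $4$, so $(I^2)_9=I_4I_5$, and all its elements vanish at $P$. But $\deg Gq=9$ and $(Gq)(P)=1\cdot(-2)\neq0$.
\end{proof}

The degree matters: $G^2\in I^2$ has degree $10$ and does not vanish at $P$.

\section{From squares to cubes: proof of Theorem~\ref{thm:main}}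

Let $s\ge1$, $J=J_s$, and write
\[
\alpha=F(1,0)=1,\qquad \beta=F(0,1)=\prod_i(-t_i)\neq0 .
\]

\begin{lemma}\label{lem:J}
$J=FI+(x,y)G$, and hence $J^2=F^2I^2+FG\,(x,y)I+G^2(x,y)^2$.
\end{lemma}

\begin{proof}
The elements of $FI$ vanish on $Z$, on $W$ and, as $s\ge1$, at $P$. Those of $(x,y)G$ vanish at $P$ and on $Z\cup W$. Conversely let $f\in J$ be a form. The forms $F$ and $G$ have no common factor and meet in $5s=\deg F\deg G$ distinct points, so they meet transversally there. The complete intersection ideal $(F,G)$ is unmixed, so it is the radical ideal of $W$, and $f=Fu+Gv$ with forms $u,v$. At $P$ we have $F=0$ and $G\ne0$, so $v(P)=0$, i.e.\ $v\in(x,y)$. At $Q\in Z$ we have $G=0$ and $F\neq0$, so $u(Q)=0$, i.e.\ $u\in I$.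
\end{proof}

\begin{lemma}\label{lem:transfer}
If $F^2Gu+FG^2w\in J^2$ for some $u,w\in R$, then $Gu\in I^2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:J} write
\[
F^2Gu+FG^2w=F^2A+FGB+G^2C,\qquad A\in I^2,\quad B\in(x,y)I,\quad C\in(x,y)^2 .
\]
As $F$ and $G$ are coprime, $F\mid C$, say $C=FC_1$. Dividing by $F$ gives $FGu+G^2w=FA+GB+G^2C_1$. So $G\mid A$, say $A=GA_1$, and dividing by $G$ gives
\[
F(u-A_1)=B+G(C_1-w)\in I .
\]
Since $F$ is nonzero at every point of $Z$, it is a nonzerodivisor modulo $I$, and we get $u-A_1\in I$. Hence $Gu=A+G(u-A_1)\in I^2$.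
\end{proof}

So for no $w$ does $F^2Gq+FG^2w$ lie in $J^2$, by Proposition~\ref{prop:squares}. We have to choose $w$ so that this form has order at least $3$ at all singular points.

\paragraph{The case of twelve lines.}
Take $F=(x-2y)(x-3y)(x-5y)$. The critical points are those of $Z_1$, where $Fq+Gw$ must have zero differential. At $(0,1,\eta)$ we have $F=-30$ and $d(Fq)=-30\cdot(-3\eta)\,dG=90\eta\,dG$, so we need $w(0,1,\eta)=-90\eta$. At $(1,0,\eta)$ we have $F=1$, so we need $w(1,0,\eta)=3\eta$. At $(1,\eta,0)$ we need $w=0$. The quadric $w=3(x-30y)z$ takes all these values. At $P$ nothing more is required, since $F$ has order $3$ there. The counterexample is the form $FG\bigl(Fq+3(x-30y)zG\bigr)$ of degree $15$. In general the condition on $Z_1$ is as follows.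

\begin{lemma}\label{lem:correct}
Let $\kappa\in\mathbb C$ and let $w$ be a form, possibly zero, of degree $s-1$ if $\kappa\ne0$ and of any degree if $\kappa=0$. Then $\kappa Fq+Gw$ has order at least $2$ at all points of $Z_1$ if and only if, for $\eta=\pm1$,
\begin{equation}\label{eq:w}
w(0,1,\eta)=3\eta\kappa\beta,\qquad w(1,0,\eta)=3\eta\kappa\alpha,\qquad w(1,\eta,0)=0 .
\end{equation}
\end{lemma}

\begin{proof}
At $Q\in Z_1$ both $q$ and $G$ vanish, so $d(\kappa Fq+Gw)=\kappa F(Q)\,dq+w(Q)\,dG=\bigl(\kappa\lambda_QF(Q)+w(Q)\bigr)dG$ by Lemma~\ref{lem:q}(b), and $dG\ne0$. Insert the values of $\lambda_Q$ from Lemma~\ref{lem:q}(b).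
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Supersolvability was shown in Section~\ref{sec:As}. Let $s\ge3$ and put
\[
w=3(\alpha x^{s-2}+\beta y^{s-2})\,z,\qquad g=F^2Gq+FG^2w=FG\,(Fq+Gw).
\]
Since $s-2\ge1$, $w$ satisfies \eqref{eq:w} with $\kappa=1$. We check that $g$ has order at least $3$ at every singular point.
\begin{itemize}
\item At $P$ the form $F$ has order $s\ge3$.
\item On $W$ both $F$ and $G$ vanish, so $F^2G$ and $FG^2$ have order at least $3$.
\item On $Z_3$ the form $G$ has order $3$.
\item On $Z_2$ the form $G$ has order $2$ and $q$ vanishes. So $Gq$ has order at least $3$, and $G^2$ has order $4$.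
\item On $Z_1$ the form $G$ has order $1$, and $Fq+Gw$ has order at least $2$ by Lemma~\ref{lem:correct}.
\end{itemize}
So $g\in J^{(3)}$. If $g\in J^2$, then $Gq\in I^2$ by Lemma~\ref{lem:transfer}, contrary to Proposition~\ref{prop:squares}.
\end{proof}

\section{Other dimensions: proof of Theorem~\ref{thm:dim}}\label{sec:dim}

Let $n=1$. As $d\ge2$, all pairwise intersections are the origin, so $J=(x_0,x_1)$. By \eqref{eq:symb}, $J^{(k)}=J^k$ for all $k$. Hence $J^{(2r-1)}=J^{2r-1}\subseteq J^r$ for $r\ge1$.

For $n=2$ take $\mathcal A_3$, which is essential. Let $n\ge3$, $R'=\mathbb C[x,y,z,w_3,\dots,w_n]$ and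
\[
\mathcal A'=\mathcal A_3\cup\{w_3=0\}\cup\dots\cup\{w_n=0\}\quad\text{in }\mathbb C^{n+1},\qquad J'=J(\mathcal A').
\]
This arrangement is essential. Its intersection lattice is the product of $L(\mathcal A_3)$ with the Boolean lattice of subsets of $\{3,\dots,n\}$, and ranks, joins and meets are computed componentwise. Every element of a Boolean lattice is modular, so a pair is modular if its first entry is. Follow a modular maximal chain of $L(\mathcal A_3)$, with second entry $\hat0$, by a maximal chain of the Boolean lattice, with first entry $\hat1$. This is a maximal chain of modular elements, so $\mathcal A'$ is supersolvable.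

Let $g\in J_3^{(3)}\setminus J_3^2$ and $g'=g\cdot(w_3\cdots w_n)^3$. By \eqref{eq:symb}, $g'\in J'^{(3)}$: if one of the two generators of $(\ell,\ell')$ is some $w_k$, then $w_k^3\in(\ell,\ell')^3$; otherwise $g\in(\ell,\ell')^3$. Now consider the ring homomorphism $R'\to\mathbb C[x,y,z]$ that substitutes $w_3=\dots=w_n=1$. If $h\in J'$, then $h\in(\ell,\ell')R'$ for every pair of lines of $\mathcal A_3$, so the image of $h$ lies in all these ideals $(\ell,\ell')$ of $\mathbb C[x,y,z]$, i.e.\ in $J_3$. Hence the substitution maps $J'^2$ into $J_3^2$. It maps $g'$ to $g\notin J_3^2$, so $g'\notin J'^2$. \qed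

\section{The threshold: proof of Theorem~\ref{thm:threshold}}

For $s\ge3$ use Theorem~\ref{thm:main}. All ideals below are homogeneous, so it suffices to consider forms. We use two facts. First, let $I_X$ be the radical ideal of a finite nonempty set of points $X\subset\mathbb P^2$. Since $I_X^2$ and $I_X^{(2)}$ agree at all homogeneous primes other than $\mathfrak m$, and $\mathfrak m$ is not associated to $I_X^{(2)}$,
\begin{equation}\label{eq:H0}
I_X^{(2)}/I_X^2=H^0_{\mathfrak m}(R/I_X^2).
\end{equation}
Second, the regularity of a finitely generated graded module $M$ is $\operatorname{reg}M=\max\{i+k: H^i_{\mathfrak m}(M)_k\ne0\}$.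

\subsection*{The case \texorpdfstring{$s=0$}{s=0}}

Here the singular locus is $Z\cup\{P\}$, and there are no new lines. We show that $J_0^{(2)}$ exceeds $J_0^2$ by so little that multiplication by one variable closes the gap.

The forms $a,b,c$ are, up to sign, the $2\times2$ minors of $\begin{pmatrix}x&y&z\\x^3&y^3&z^3\end{pmatrix}$ and have no common factor. By the Hilbert--Burch theorem there is a resolution
\[
0\to R(-5)\oplus R(-7)\to R(-4)^3\to(a,b,c)\to0
\]
with syzygies $xa+yb+zc=0$ and $x^3a+y^3b+z^3c=0$, and $(a,b,c)$ is unmixed. For large $t$,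
\[
\dim\bigl(R/(a,b,c)\bigr)_t=\tbinom{t+2}2-3\tbinom{t-2}2+\tbinom{t-3}2+\tbinom{t-5}2=13 .
\]
So $(a,b,c)$ is an unmixed ideal of degree $13$ that vanishes at the $13$ points of $Z\cup\{P\}$. Hence $J_0=(a,b,c)$.

From the presentation, the symmetric algebra is $\operatorname{Sym}(J_0)=R[T_1,T_2,T_3]/(\theta_1,\theta_2)$ with
\[
\theta_1=xT_1+yT_2+zT_3,\qquad \theta_2=x^3T_1+y^3T_2+z^3T_3 .
\]
The form $\theta_1$ is irreducible, being linear in the $T_i$ with coprime coefficients, and it does not divide $\theta_2$. So $\theta_1,\theta_2$ is a regular sequence. The part of its Koszul complex of degree $2$ in the $T_i$ is, up to degree shifts, a resolution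
\[
0\to R\to R^6\to R^6\to\operatorname{Sym}^2J_0\to0,
\]
whose first map has as entries, up to sign, the coefficients $x,y,z,x^3,y^3,z^3$ of $\theta_1$ and $\theta_2$. By the Auslander--Buchsbaum formula $\operatorname{Sym}^2J_0$ has depth at least $1$, so it has no nonzero submodule of finite length. The kernel of the surjection $\operatorname{Sym}^2J_0\to J_0^2$ has finite length: at a homogeneous prime other than $\mathfrak m$, $J_0$ is locally the unit ideal or the maximal ideal of a two-dimensional regular local ring, which is generated by a regular sequence, and there $\operatorname{Sym}^2$ is the square. Hence $\operatorname{Sym}^2J_0=J_0^2$, and the resolution above resolves $J_0^2$.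

As $H^0_{\mathfrak m}(R)=H^1_{\mathfrak m}(R)=0$, \eqref{eq:H0} gives $J_0^{(2)}/J_0^2\cong H^1_{\mathfrak m}(J_0^2)$. By graded local duality this is dual, up to a shift, to $\operatorname{Ext}^2_R(J_0^2,R)$. The latter is the cokernel of the transpose $R^6\to R$ of the first map, namely $R/(x,y,z)$. So $\mathfrak mJ_0^{(2)}\subseteq J_0^2$. Now let $f\in J_0^{(3)}$ be a nonzero form; its degree is positive. Its partial derivatives lie in $J_0^{(2)}$, and Euler's formula
$(\deg f)\,f=xf_x+yf_y+zf_z$ gives $f\in\mathfrak mJ_0^{(2)}\subseteq J_0^2$.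

\subsection*{The cases \texorpdfstring{$s=1$}{s=1} and \texorpdfstring{$s=2$}{s=2}}

Let $f\in J_s^{(3)}$ be a form of degree $\delta$. In high degrees the obstruction $I^{(2)}/I^2$ vanishes. In low degrees we show that $f=0$.

\emph{The degree bound.} By Lemma~\ref{lem:quartics}, $Z$ imposes independent conditions on forms of degree $4$, hence on forms of every larger degree. Since $\dim H^1_{\mathfrak m}(R/I)_k=|Z|-\dim(R/I)_k$ for $k\ge0$, this module vanishes in degrees $k\ge4$. As $R/I$ has dimension and depth $1$, it has no other nonzero local cohomology, so $\operatorname{reg}(R/I)\le4$ and $\operatorname{reg}I\le5$. By Geramita, Gimigliano and Pitteloud \cite[Theorem 1.1]{GGP}, $\operatorname{reg}(I^r)\le r\operatorname{reg}(I)$ whenever $\dim R/I\le1$. So $\operatorname{reg}(R/I^2)\le9$, and by \eqref{eq:H0}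
\begin{equation}\label{eq:ten}
I^{(2)}\text{ and }I^2\text{ agree in all degrees}\ge10 .
\end{equation}

\emph{The shape of $f$.} At each point of $W$ the ideal $(F,G)$ is locally the maximal ideal, so $f\in(F,G)^3$ locally there. Since $(F,G)^k/(F,G)^{k+1}$ is a free module over $R/(F,G)$, the powers of $(F,G)$ are unmixed with the same associated primes. So $f\in(F,G)^3$, and collecting terms we may write
\[
f=F^2w_2+FG^2w+G^3t,\qquad \deg w_2=\delta-2s,\quad \deg w=\delta-10-s,\quad \deg t=\delta-15 ,
\]
with forms $w_2,w,t$, which are zero if the stated degree is negative. At $Q\in Z$ the forms $f$ and $G^2$ have order at least $2$ and $F(Q)\neq0$. Hence $w_2\in I^{(2)}$.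

\emph{The case $\delta\ge2s+10$.} Then $w_2\in I^2$ by \eqref{eq:ten}, so $F^2w_2\in J_s^2$. At $P$ both $f$ and $F^2w_2$ have order at least $2$ and $G(P)\ne0$. So $Fw+Gt\in(x,y)^2$ and $G^2(Fw+Gt)\in J_s^2$ by Lemma~\ref{lem:J}. Thus $f\in J_s^2$.

\emph{The case $\delta\le2s+9$.} Each $M_\sigma$ contains $4+s$ singular points, cut out by $EF$. So $f(x,y,\sigma)$ is divisible by $(EF)^3$, of degree $12+3s>\delta$, and $f$ vanishes on $M_\sigma$. Hence $G\mid f$, so $G\mid w_2$, say $w_2=Gv$. Moreover $t=0$, because $\delta-15\le2s-6<0$. So
\[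
f=Gf_1,\qquad f_1=F(Fv+Gw),\qquad \deg v=\delta-5-2s\le4 .
\]
As $f$ has order at least $3$ on $Z$, $f_1$ has order at least $2$ on $Z_1$ and vanishes on $Z_2$. On $M_\sigma$ we have $f_1=F^2v$, and $F\neq0$ on $Z$. So $v$ satisfies the hypothesis of Lemma~\ref{lem:q}(a), and $v=\kappa q$. If $\delta<2s+9$, then $\deg v<4$ and $v=0$, and we put $\kappa=0$. Dividing $f_1$ by $F$, we see that $\kappa Fq+Gw$ has order at least $2$ on $Z_1$. So $w$ satisfies \eqref{eq:w}. (If $\delta=2s+9$, then $\deg w=s-1$, as required in Lemma~\ref{lem:correct}.)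

Let $s=1$. Then $\deg w=\delta-11\le0$, so $w$ is a constant. By \eqref{eq:w}, $w=3\eta\kappa\beta$ for both signs $\eta$, so $\kappa=0$ and $w=0$. Hence $f=0$.

Let $s=2$. Then $\deg w=\delta-12\le1$. If $\delta\le12$, then $\kappa=0$ and $w$ is a constant that vanishes on $Z_1$ by \eqref{eq:w}, so $w=0$ and $f=0$. If $\delta=13$, then $w$ is linear. At $P$ the forms $f_1=f/G$ and $\kappa F^2q$ have order at least $3$, hence so has $FGw$. As $F$ has order exactly $2$ there and $G(P)\ne0$, $w(P)=0$. On the other hand \eqref{eq:w} gives
\[
w(P)=w(0,0,1)=\tfrac12\bigl(w(0,1,1)-w(0,1,-1)\bigr)=3\kappa\beta .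
\]
So $\kappa=0$. Then $w$ vanishes at the linearly independent vectors $(0,1,1)$, $(1,0,1)$ and $(0,0,1)$, so $w=0$ and $f=0$. \qed

\section{A positive result: proof of Theorem~\ref{thm:positive}}

The last sentence of the theorem follows from Theorem~\ref{thm:main}: in $\mathcal A_s$ the points of $Z_3$ lie on three lines off $P$, and all other singular points lie on at most two.

For the containment, the plan is to divide $f\in J^{(3)}$ twice by the product $G$ of the lines off $P$. Each remainder is determined by restrictions to these lines, and the vanishing of $f$ makes it a combination of products of explicit elements of $J$.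

Let $\mathcal A$ be as in the theorem and choose coordinates with $P=[0:0:1]$. Put $S=\mathbb C[x,y]$. Let $\Phi\in S$ be the product of the $m\ge2$ lines through $P$, and let the other lines be $M_j=z-\sigma_j$, $1\le j\le e$, with $\sigma_j\in S_1$ distinct and product $G$. If $e=0$, then $J=(x,y)$ and $J^{(3)}=J^3\subseteq J^2$. So let $e\ge1$; then the lines of $\mathcal A$ are not all concurrent.

\subsection*{The factors of \texorpdfstring{$\Phi$}{Phi}}

By Lemma~\ref{lem:modular} the point $M_j\cap M_k$ lies on a line of $\mathcal A$ through $P$, which can only be $\sigma_j-\sigma_k=0$. So each $\sigma_j-\sigma_k$ with $j\ne k$ is proportional to a factor of $\Phi$. For fixed $j$ these forms are pairwise non-proportional: if $\sigma_j-\sigma_k$ and $\sigma_j-\sigma_l$ with $k\ne l$ were proportional, then $M_j,M_k,M_l$ would be concurrent, which is excluded. Hence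
\[
D_j:=\prod_{k\neq j}(\sigma_j-\sigma_k)\ \text{ divides }\ \Phi,\qquad \Phi=D_j\Phi_j,\qquad N_j:=\prod_{k\ne j}M_k .
\]
For $\mathcal A_s$ this first step already fails: the line $z=0$ gives $D=x^2y^2$, which does not divide the squarefree form $EF$.

\begin{lemma}\label{lem:nonconst}
No $\Phi_j$ is a constant; that is, $m\ge e$.
\end{lemma}

\begin{proof}
We have $\deg\Phi_j=m-e+1\ge0$. The claim is clear for $e\le2$. Let $e\ge3$ and suppose $m=e-1$, so that $D_j=c_j\Phi$ with $c_j\in\mathbb C^*$ for all $j$. For $0\le i\le e-2$, Lagrange interpolation of $z^i$ at the $\sigma_j$ over the field $\mathbb C(x,y)$ reads $z^i=\sum_j(\sigma_j^i/D_j)N_j$, and the coefficient of $z^{e-1}$ gives $\sum_j\sigma_j^i/D_j=0$. Multiplying by $\Phi$ we get $\sum_jc_j^{-1}\sigma_j^i=0$ in $S$ for $0\le i\le e-2$. Write $\sigma_j=a_jx+b_jy$ and compare coefficients of the monomials in $x,y$. The result is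
\[
\sum_jc_j^{-1}h(a_j,b_j)=0\quad\text{for every polynomial } h \text{ in two variables of degree at most } e-2 .
\]
No three of the points $(a_j,b_j)\in\mathbb C^2$ are collinear, by the non-proportionality above. Single out one of the points, group the other $e-1$ into pairs with possibly one left over, and take the lines through the pairs and, if needed, a line through the leftover point that avoids the chosen point. These $\lceil(e-1)/2\rceil\le e-2$ lines miss the chosen point, so the product $h$ of their equations vanishes at all points $(a_j,b_j)$ but this one. This contradicts the displayed identity.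
\end{proof}

\subsection*{Elements of \texorpdfstring{$J$}{J}}

We claim that
\begin{equation}\label{eq:inJ}
\Phi\in J,\qquad (x,y)G\subseteq J,\qquad \Phi_jG\in J,\qquad \Phi_jN_j\in J\qquad(1\le j\le e).
\end{equation}
Every singular point $Q\neq P$ is of the form $Q=L\cap M_k$ with a linear factor $L$ of $\Phi$, by modularity and because two lines through $P$ meet only in $P$. This gives the first two statements. The third follows from the second, since $\Phi_j\in(x,y)$ by Lemma~\ref{lem:nonconst}. For the fourth, $\Phi_j$ vanishes at $P$, again by Lemma~\ref{lem:nonconst}; this is where the lemma is needed, since $N_j(P)=1$. Let $Q\ne P$ be a singular point. If $Q$ lies on some $M_k$ with $k\ne j$, then $N_j(Q)=0$. Otherwise $Q=L\cap M_j$ lies on no other $M_k$, so $L$ is not proportional to any $\sigma_j-\sigma_k$. Thus $L\nmid D_j$, hence $L\mid\Phi_j$ and $\Phi_j(Q)=0$.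

\subsection*{Two divisions}

Since $G$ is monic in $z$ over $S$, any $h\in R$ can be divided by $G$ with remainder, and Lagrange interpolation of the remainder gives
\[
h=\sum_j\frac{h(x,y,\sigma_j)}{D_j}\,N_j+Gh',\qquad h'\in R .
\]
If $h\in(x,y)^3R$, then $h'\in(x,y)^3R$, by uniqueness of division by $G$ over the ring $S/(x,y)^3$.

Let $f\in J^{(3)}$ be a form. Each $M_j$ meets the $m$ lines through $P$ in $m$ distinct singular points, so $\Phi^3$ divides $f(x,y,\sigma_j)$, say $f(x,y,\sigma_j)=\Phi^3a_j$ with $a_j\in S$. As $\Phi=D_j\Phi_j$ and $f\in(x,y)^3R$, the first division is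
\[
f=\sum_ja_j\,\Phi^2\,\Phi_jN_j+Gf',\qquad f'\in(x,y)^3R .
\]
By \eqref{eq:inJ} the sum lies in $J^3\subseteq J^2\cap J^{(3)}$. Hence $Gf'\in J^{(3)}$, and it remains to show $Gf'\in J^2$. At a singular point $Q\ne P$ the form $G$ has order $1$ or $2$, by hypothesis. So $f'$ has order at least $2$ at $Q$ if $Q$ lies on one $M_k$, and at least $1$ if it lies on two.

Now restrict $f'$ to $M_j$. A linear factor $L$ of $D_j$ meets $M_j$ at a point on a second line $M_k$, where $f'$ has order at least $1$. A linear factor $L$ of $\Phi_j$ meets $M_j$ at a point on no other $M_k$, since otherwise $L\mid D_j$ and $L^2\mid\Phi$, although $\Phi$ is squarefree. There $f'$ has order at least $2$. So $\Phi_j^2D_j$ divides $f'(x,y,\sigma_j)$, and the second division is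
\[
f'=\sum_jb_j\Phi_j^2N_j+Gf'',\qquad b_j\in S,\quad f''\in(x,y)^3R .
\]
Multiplying by $G$ and using \eqref{eq:inJ},
\[
Gf'=\sum_jb_j(\Phi_jG)(\Phi_jN_j)+G^2f''\in J^2,
\]
since $G^2(x,y)^3\subseteq\bigl((x,y)G\bigr)^2$. Thus $f\in J^2$. \qed

\begin{thebibliography}{9}

\bibitem{DS}
Ben Drabkin, Alexandra Seceleanu,
\emph{Singular loci of reflection arrangements and the containment problem},
arXiv:2002.05353 (2020).

\bibitem{GGP}
Geramita, Gimigliano, Pitteloud,
Math. Ann. 301 (1995).

\end{thebibliography}
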